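# A noetherian OI- or FI-algebra with a non-noetherian free module

## Noetherian rings transported to OI and FI

Over a noetherian ring, every finitely generated module is noetherian. Replace the ring by a compatible system of rings $\mathbf A_0,\mathbf A_1,\mathbf A_2,\ldots$ indexed by the finite sets $[n]=\{1,\dots,n\}$, and the module by a compatible system of modules. If every ideal of the system is finitely generated, is every submodule of a finitely generated module again finitely generated? The answer one would first guess is **yes**. We make the question precise and test this guess on simple cases.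

Let $K$ be a commutative ring with unity. Let $\mathrm{FI}$ be the category with objects $[n]$, $n\in\mathbb N_0$, and injective maps as morphisms. Let $\mathrm{OI}$ have the same objects and the strictly increasing maps as morphisms. Throughout, $\mathcal C$ is one of $\mathrm{FI}$, $\mathrm{OI}$.

**Definition (algebras).** A $\mathcal C$-algebra over $K$ is a covariant functor $\mathbf A$ from $\mathcal C$ to commutative, associative, unital $K$-algebras. We write $\mathbf A_n=\mathbf A([n])$ and $\varepsilon_*=\mathbf A(\varepsilon)$.

**Definition (modules).** A $\mathcal C$-module over $\mathbf A$ is a covariant functor $\mathbf M$ from $\mathcal C$ to $K$-modules such that each $\mathbf M_n=\mathbf M([n])$ is an $\mathbf A_n$-module and $\mathbf M(\varepsilon)(a x)=\varepsilon_*(a)\,\mathbf M(\varepsilon)(x)$ for all $\varepsilon:[m]\to[n]$, $a\in\mathbf A_m$, $x\in\mathbf M_m$. A submodule $\mathbf N\subseteq\mathbf M$ is a family of $\mathbf A_n$-submodules $\mathbf N_n\subseteq\mathbf M_n$ with $\mathbf M(\varepsilon)(\mathbf N_m)\subseteq\mathbf N_n$ for all $\varepsilon:[m]\to[n]$.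

**Definition (finiteness).** The submodule generated by elements $x_i\in\mathbf M_{m_i}$ is the smallest submodule containing them; in degree $n$ it is the $\mathbf A_n$-span of all $\mathbf M(\varepsilon)(x_i)$ with $\varepsilon\in\mathcal C([m_i],[n])$. $\mathbf M$ is finitely generated if finitely many elements generate it, and noetherian if all its submodules are finitely generated. $\mathbf A$ is noetherian if it is noetherian as a module over itself, that is, if all its ideals (submodules of $\mathbf A$) are finitely generated.

**Definition (free modules).** For $d\ge0$ let
$$\mathbf F^d_n=\bigoplus_{\pi\in\mathcal C([d],[n])}\mathbf A_n e_\pi,\qquad \mathbf F^d(\varepsilon)\Big(\sum_\pi a_\pi e_\pi\Big)=\sum_\pi\varepsilon_*(a_\pi)\,e_{\varepsilon\circ\pi}.$$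

It is generated by the single element $e_{\mathrm{id}}\in\mathbf F^d_d$, since $e_\pi=\mathbf F^d(\pi)(e_{\mathrm{id}})$. For $d=0$ there is exactly one morphism $[0]\to[n]$, so $\mathbf F^0$ is $\mathbf A$ itself. For $d=1$ both categories have $\mathcal C([1],[n])=[n]$, so $\mathbf F^1_n=\bigoplus_{i=1}^n\mathbf A_ne_i$, and $\varepsilon$ sends $\sum_i a_ie_i$ to $\sum_i\varepsilon_*(a_i)e_{\varepsilon(i)}$.

The guess is the following conjecture; the source of the problem is Uwe Nagel and Tim Römer, "FI- and OI-modules with varying coefficients", arXiv:1710.09247 (2017).

**Conjecture.** Every finitely generated $\mathrm{OI}$-module (or $\mathrm{FI}$-module, respectively) over a noetherian $\mathrm{OI}$-algebra (or $\mathrm{FI}$-algebra, respectively) is noetherian.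

If $K=0$, all modules are zero and there is nothing to discuss.

## Modules generated in degree zero

The simplest finitely generated modules have their generators in degree $0$. Here the proof for rings carries over word for word, and the guess is right.

**Lemma 1.** Over a noetherian $\mathcal C$-algebra $\mathbf A$, every module generated by finitely many elements of degree $0$ is noetherian.

*Proof.* We first check two formal facts. Quotients of noetherian modules are noetherian: given a submodule of the quotient, take finitely many generators of its preimage and map them down. Next, if $\mathbf N\subseteq\mathbf M$ and $\mathbf M/\mathbf N$ are noetherian, so is $\mathbf M$. Indeed, for $\mathbf L\subseteq\mathbf M$ take finitely many generators of $\mathbf L\cap\mathbf N$ and lifts to $\mathbf L$ of finitely many generators of $\mathbf L/(\mathbf L\cap\mathbf N)\subseteq\mathbf M/\mathbf N$. Given $x\in\mathbf L_n$, subtract a combination of images of the lifts to land in $(\mathbf L\cap\mathbf N)_n$; so these elements together generate $\mathbf L$. By induction on $r$, $\mathbf A^r$ is noetherian.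

Let $\mathbf M$ be generated by $x_1,\dots,x_r\in\mathbf M_0$, and let $\iota_n:[0]\to[n]$ be the unique morphism. Consider the maps $\mathbf A_n^r\to\mathbf M_n$, $(a_i)\mapsto\sum_i a_i\mathbf M(\iota_n)(x_i)$. They are surjective, because $\iota_n$ is the only morphism $[0]\to[n]$. They commute with every $\varepsilon:[m]\to[n]$, because $\varepsilon\iota_m=\iota_n$ gives $\mathbf M(\varepsilon)\big(\sum_i a_i\mathbf M(\iota_m)(x_i)\big)=\sum_i\varepsilon_*(a_i)\mathbf M(\iota_n)(x_i)$. So $\mathbf M$ is a quotient of $\mathbf A^r$, hence noetherian. $\square$

## Constant coefficients and one generator of degree one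

The next simplest test is $\mathbf F^1$ over the constant algebra: $\mathbf A_n=k$ a field for all $n$, every $\varepsilon_*$ the identity, $\mathcal C=\mathrm{OI}$. This $\mathbf A$ is noetherian: for an ideal, each $\mathbf I_n$ is $0$ or $k$, and $\mathbf I_m=k$ forces $\mathbf I_n=k$ for $n\ge m$, so a nonzero ideal is generated by $1$ in its lowest nonzero degree.

Now $\mathbf F^1_n=k^n$. Take a submodule in which each $\mathbf N_n$ is spanned by basis vectors. When does $e_i\in\mathbf F^1_m$ generate $e_j\in\mathbf F^1_n$? Exactly when some strictly increasing $\varepsilon:[m]\to[n]$ has $\varepsilon(i)=j$. Such an $\varepsilon$ exists if and only if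
$$i-1\le j-1\quad\text{and}\quad m-i\le n-j ,$$
since the points below $i$ must fit below $j$ and the points above $i$ must fit above $j$. So $\mathbf N$ corresponds to a subset of $\mathbb N_0^2$, the set of pairs $(i-1,n-i)$ with $e_i\in\mathbf N_n$, that is closed upward in the product order. By Dickson's lemma it is the upward closure of finitely many points, and $\mathbf N$ is finitely generated. (Arbitrary submodules reduce to this kind by leading terms; this is done in general in the proof of Theorem 2(3).)

The guess has passed again. Note what did the work: a statement about finite sets **with one marked point**.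

## Coefficients of $e_1$ and the morphisms that fix $1$

Let us try to prove the guess for $\mathbf F^1$. For a noetherian ring $A$ and $N\subseteq A^r$, one takes the ideal of first coordinates of elements of $N$, which is finitely generated, and continues with the elements whose first coordinate is zero. So let $\mathbf N\subseteq\mathbf F^1$, and for $n\ge1$ let $J_n\subseteq\mathbf A_n$ be the ideal of all coefficients of $e_1$ in elements of $\mathbf N_n$. For $\varepsilon:[m]\to[n]$, the coefficient of $e_1$ in $\mathbf F^1(\varepsilon)(\sum a_ie_i)$ is $\varepsilon_*(a_i)$ if $\varepsilon(i)=1$, and $0$ if $1$ is not in the image of $\varepsilon$. Therefore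
$$\varepsilon_*(J_m)\subseteq J_n\quad\text{whenever }\varepsilon(1)=1, \tag{1}$$
and for $\varepsilon(1)\ne1$ we learn nothing of this kind. This is where the argument stops: $J$ need not be an ideal of $\mathbf A$, and the hypothesis that $\mathbf A$ is noetherian cannot be applied to it.

The obstacle is real, because every family with (1) occurs. Let $J_n\subseteq\mathbf A_n$, $n\ge1$, be ideals satisfying (1), and let $\mathbf N$ be generated by all $a e_1$ with $a\in J_m$, $m\ge1$. Then $\mathbf N_n$ is the $\mathbf A_n$-span of the elements $\varepsilon_*(a)e_{\varepsilon(1)}$, and only those with $\varepsilon(1)=1$ contribute to $e_1$; so the $e_1$-coefficients of $\mathbf N_n$ form exactly $J_n$. If $\mathbf N$ is finitely generated, then finitely many of the elements $a e_1$ generate it, and so $J$ arises from finitely many elements using only morphisms that fix $1$.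

To refute the guess we should therefore look for an algebra whose ideals are finitely generated when all morphisms may be used, but in which some family (1) is not finitely generated when only morphisms fixing the point $1$ may be used. Such algebras exist.

**Theorem 1.** Let $K\ne0$ and $\mathcal C\in\{\mathrm{OI},\mathrm{FI}\}$. There is a noetherian $\mathcal C$-algebra $\mathbf A$ over $K$ such that the $\mathcal C$-module $\mathbf F^1$, generated by one element of degree $1$, is not noetherian.

Hence the conjecture is false for $\mathrm{OI}$ and, separately, for $\mathrm{FI}$, over every $K\neq0$.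

## Well-quasi-orders

A quasi-order is a reflexive and transitive relation.

**Definition.** A quasi-ordered set $Q$ is *wqo* if every infinite sequence $x_1,x_2,\dots$ in $Q$ has $i<j$ with $x_i\le x_j$. An infinite sequence without such $i<j$ is *bad*.

For example, $\mathbb N_0$ is wqo, since it has no infinite strictly decreasing sequence. A finite set ordered by equality is wqo, by the pigeonhole principle. The set $\mathbb N_0$ ordered by equality is not: $0,1,2,\dots$ is bad. We use five facts.

**(W1)** If $Q$ is wqo, every $U\subseteq Q$ contains finitely many $z_1,\dots,z_r$ such that each $y\in U$ satisfies $y\ge z_i$ for some $i$. Otherwise choose successively $y_{j+1}\in U$ not $\ge$ any of $y_1,\dots,y_j$; the result is a bad sequence.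

**(W2)** A subset of a wqo set is wqo. More generally, if $w:P\to Q$ is a map into a wqo set such that $w(x)\le w(y)$ implies $x\le y$, then $P$ is wqo: apply the definition to $w(x_1),w(x_2),\dots$.

**(W3)** In a wqo set every infinite sequence has an infinite subsequence $x_{i_1}\le x_{i_2}\le\cdots$. Only finitely many indices $i$ can have no $j>i$ with $x_i\le x_j$, since infinitely many would give a bad subsequence. Start beyond all of them and repeatedly pass to a later, larger term.

**(W4)** Finite disjoint unions of wqo sets are wqo, since some part contains infinitely many terms of the sequence. Finite products of wqo sets are wqo: for two factors, pass to a subsequence increasing in the first coordinate by (W3), then use the second; then induct. In particular $\mathbb N_0^r$ is wqo (Dickson).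

**(W5)** Higman's lemma (G. Higman, *Ordering by divisibility in abstract algebras*, 1952): if $Q$ is wqo, then the set $Q^*$ of finite words is wqo under the order in which $q_1\cdots q_r\le q'_1\cdots q'_s$ iff there is a strictly increasing $f:[r]\to[s]$ with $q_i\le q'_{f(i)}$ for all $i$.

For example, if $Q=\{a,b\}$ with equality, then $\le$ on $Q^*$ is the subword relation: $ab\le baab$, but $ab\not\le bba$.

## Algebras of functions and structures with marked points

We now turn ideals into combinatorics. Let $k$ be a field and let $X:\mathcal C^{op}\to\{\text{finite sets}\}$ be a functor: a finite set $X_n$ for each $n$, thought of as structures on $[n]$, and for each $\varepsilon:[m]\to[n]$ a pullback map $\varepsilon^*:X_n\to X_m$, with $(\varepsilon\delta)^*=\delta^*\varepsilon^*$ and $\mathrm{id}^*=\mathrm{id}$.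

**Definition.** $k^X$ is the $\mathcal C$-algebra with $(k^X)_n=k^{X_n}$, the ring of all functions $X_n\to k$, and $\varepsilon_*f=f\circ\varepsilon^*$.

This is a covariant functor, as $(\varepsilon\delta)_*f=f\circ\delta^*\circ\varepsilon^*=\varepsilon_*(\delta_*f)$, and each $\varepsilon_*$ is a unital ring homomorphism that fixes constants. For $x\in X_m$ let $1_x$ be its indicator function. Then for $\varepsilon:[m]\to[n]$ and $y\in X_n$,
$$\varepsilon_*(1_x)(y)=1\ \text{ if }\varepsilon^*y=x,\qquad \varepsilon_*(1_x)(y)=0\ \text{ otherwise.}\tag{2}$$
In particular $\varepsilon^*y=x$ implies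
$$1_y\cdot\varepsilon_*(1_x)=1_y.\tag{3}$$

**Definition.** $X^{(d)}$ is the set of all $(x,\pi)$ with $x\in X_n$, $\pi\in\mathcal C([d],[n])$, $n\ge0$, quasi-ordered by: $(x,\pi)\le(y,\rho)$ iff there is a morphism $\varepsilon$ with $\varepsilon^*y=x$ and $\varepsilon\pi=\rho$.

The relation is reflexive (use $\mathrm{id}$) and transitive (if $\varepsilon^*y=x$ and $\delta^*z=y$, then $(\delta\varepsilon)^*z=\varepsilon^*\delta^*z=x$, and the maps $\pi$ compose likewise). For $d=0$ this is $\bigsqcup_nX_n$ with $x\le y$ iff $\varepsilon^*y=x$ for some $\varepsilon$. For $d\ge1$ an element is a structure with $d$ marked points, and morphisms must carry marks to marks.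

**Lemma 2.** If $X^{(0)}=\bigsqcup_nX_n$ is wqo, then $k^X$ is noetherian.

*Proof.* Let $I$ be an ideal and $U_n=\{y\in X_n:1_y\in I_n\}$. If $f\in I_n$ and $f(y)\ne0$, then $1_y=f(y)^{-1}1_yf\in I_n$. Since $f=\sum_yf(y)1_y$, the ideal $I_n$ is spanned over $k$ by the $1_y$ with $y\in U_n$. By (W1) there are $z_1,\dots,z_r\in U=\bigsqcup_nU_n$ such that each $y\in U$ is $\ge$ some $z_i$, say $\varepsilon^*y=z_i$. By (3), $1_y=1_y\cdot\varepsilon_*(1_{z_i})$. So the elements $1_{z_1},\dots,1_{z_r}$ of $I$ generate $I$. $\square$

**Lemma 3.** If $X^{(d)}$ is not wqo, then $\mathbf F^d$ over $k^X$ is not noetherian.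

*Proof.* Let $(x_i,\pi_i)_{i\ge1}$ be a bad sequence and put $u_i=1_{x_i}e_{\pi_i}$, an element of $\mathbf F^d_n$ where $x_i\in X_n$. Suppose the submodule generated by all $u_i$ were finitely generated. Each of its finitely many generators involves only finitely many $u_i$, so for some $M$ the elements $u_1,\dots,u_M$ generate it. With $j=M+1$ we get a finite sum
$$u_j=\sum_s a_s\,(\varepsilon_s)_*(1_{x_{i_s}})\,e_{\varepsilon_s\pi_{i_s}},\qquad i_s<j .$$
Compare the coefficients of $e_{\pi_j}$ and evaluate at the point $x_j$:
$$1=\sum_{s:\ \varepsilon_s\pi_{i_s}=\pi_j}a_s(x_j)\cdot1_{x_{i_s}}(\varepsilon_s^*x_j).$$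
Some summand is nonzero. For that $s$ we have $\varepsilon_s\pi_{i_s}=\pi_j$ and $\varepsilon_s^*x_j=x_{i_s}$, that is, $(x_{i_s},\pi_{i_s})\le(x_j,\pi_j)$ with $i_s<j$. This contradicts badness. $\square$

By Lemmas 2 and 3, Theorem 1 now asks for structures that are wqo without a mark and not wqo with one mark. Here are the natural candidates for $\mathcal C=\mathrm{OI}$.

*Words.* Let $X_n$ be the set of subsets $S\subseteq[n]$, with $\varepsilon^*S=\varepsilon^{-1}(S)$. These are binary words with the subword order, so $X^{(0)}$ is wqo. But $X^{(d)}$ is wqo as well: cut the word at its $d$ marked positions into $d+1$ words and $d$ single letters, and use (W5) and (W4). Marks do no harm here.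

*Paths.* Harm is done when points cannot be inserted between two marks. Let $P_n$ be the path $1-2-\cdots-n$, and pull graphs back as induced subgraphs. If both endpoints are marked, nothing embeds properly: a morphism $\varepsilon$ with $\varepsilon^*P_n=P_m$ takes unit steps, and if it goes from $1$ to $n$ it visits everything. But this takes **two** marks; with a single mark, sets of paths remain wqo (this becomes Theorem 2(4)).

*Paths with colored vertices.* So let the structure itself supply the second mark, as a color. If colors are unrestricted, too much is lost: the paths $P_n$ with exactly the vertices $1$ and $n$ colored, $n\ge2$, already form a bad sequence without any mark, since $\varepsilon$ must send $\{1,m\}$ onto $\{1,n\}$. The compromise is to allow **at most one colored vertex per path**. One color is harmless alone, one mark is harmless alone, and together they pin down both ends of a path.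

## Colored linear forests

Induced subgraphs of a path are disjoint unions of paths, so closure under pullback leads to the following structures.

**Definition.** $X_n^{\mathrm{FI}}$ is the finite set of pairs $(G,S)$ where $G$ is a simple graph on $[n]$ all of whose components are paths (one-vertex paths allowed), and $S\subseteq[n]$ contains at most one vertex of each component of $G$. $X_n^{\mathrm{OI}}\subseteq X_n^{\mathrm{FI}}$ consists of those $(G,S)$ all of whose edges have the form $\{i,i+1\}$. We write $X=X^{\mathcal C}$, and call the elements of $S$ colored.

For $\varepsilon\in\mathcal C([m],[n])$ and $y=(G,S)\in X_n$ let $\varepsilon^*y=(G',S')$, where $\{i,j\}$ is an edge of $G'$ iff $\{\varepsilon(i),\varepsilon(j)\}$ is an edge of $G$, and $S'=\varepsilon^{-1}(S)$.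

For example, $X_1$ has $2$ elements, and $X_2$ has $4+3=7$: without the edge $S$ is any subset of $[2]$, with the edge $S$ is $\emptyset$, $\{1\}$ or $\{2\}$. If $\varepsilon:[2]\to[3]$ has $\varepsilon(1)=1$, $\varepsilon(2)=3$, then $\varepsilon^*(P_3,\{3\})$ is the graph on $[2]$ without edges, with vertex $2$ colored.

**Lemma 4.** $\varepsilon^*y\in X_m$, and $X$ is a functor $\mathcal C^{op}\to\{\text{finite sets}\}$.

*Proof.* As $\varepsilon$ is injective, $G'$ is isomorphic to the induced subgraph of $G$ on the image of $\varepsilon$; deleting vertices from a disjoint union of paths leaves a disjoint union of paths. A component of $G'$ is connected, so it maps into one component of $G$; by injectivity it contains at most one element of $S'$. For $\mathcal C=\mathrm{OI}$, let $\{i,j\}$ with $i<j$ be an edge of $G'$. Then $\varepsilon(j)=\varepsilon(i)+1$, and as $\varepsilon$ is strictly increasing no integer lies strictly between $i$ and $j$, so $j=i+1$. The identities $(\varepsilon\delta)^*=\delta^*\varepsilon^*$ and $\mathrm{id}^*=\mathrm{id}$ are clear from the definition. $\square$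

**Lemma 5.** $X^{(0)}=\bigsqcup_nX_n$ is wqo, for $\mathcal C=\mathrm{OI}$ and for $\mathcal C=\mathrm{FI}$.

*Proof.* **Step 1: encode $\mathrm{OI}$-structures as words.** The purpose is to reach a set where Higman's lemma applies. Let $x=(G,S)\in X_n^{\mathrm{OI}}$. The components of $G$ are intervals of consecutive integers; list them from left to right. Encode a component by $(\ell,p)$, where $\ell\ge1$ is its number of vertices, $p=0$ if it has no colored vertex, and otherwise $p\in\{1,\dots,\ell\}$ is the position in it of its unique colored vertex. So $x$ becomes a word $w(x)\in Q^*$ with $Q=\{(\ell,p):\ell\ge1,\ 0\le p\le\ell\}$. Order $Q$ by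
$$(\ell,0)\le(\ell',0)\iff\ell\le\ell',\qquad(\ell,p)\le(\ell',p')\iff p\le p'\text{ and }\ell-p\le\ell'-p'\quad(p,p'>0),$$
with no relations between pairs with $p=0$ and pairs with $p>0$. Thus $Q$ is the disjoint union of a subset of $\mathbb N_0$ and (via $(\ell,p)\mapsto(p,\ell-p)$) a subset of $\mathbb N_0^2$, hence wqo by (W2) and (W4). By (W5), $Q^*$ is wqo.

**Step 2: show that $w(x)\le w(y)$ implies $x\le y$.** This transfers wqo from $Q^*$ to $\bigsqcup_nX^{\mathrm{OI}}_n$ by (W2). Let $f$ be a strictly increasing map witnessing $w(x)\le w(y)$. Send the $i$-th component of $x$, of type $(\ell,p)$, into the $f(i)$-th component of $y$, of type $(\ell',p')$, by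
$$\text{position }t\ \longmapsto\ \text{position }t+(p'-p).$$
This stays inside the target. If $p=p'=0$, then $t\le\ell\le\ell'$. If $p,p'>0$, then $t+(p'-p)\ge t\ge1$ and $t+(p'-p)\le p'+(\ell-p)\le p'+(\ell'-p')=\ell'$. Together these maps form a map $\varepsilon$, strictly increasing on each component, and strictly increasing overall because $f$ is strictly increasing. It remains to see $\varepsilon^*y=x$.

- Inside a component $\varepsilon$ is a shift, and in both structures two vertices of one component are adjacent iff their positions differ by $1$; so adjacency is preserved and reflected.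
- Vertices in different components go to different components, so they are non-adjacent on both sides.
- A component without colored vertex goes into a component without colored vertex. If $p,p'>0$, the only colored vertex of the target is at position $p'$, which is the image of position $p$ and of no other.

Hence $x\le y$.

**Step 3: deduce the $\mathrm{FI}$ case.** The purpose is to replace each $\mathrm{FI}$-structure by an equivalent $\mathrm{OI}$-structure. Given $x\in X_n^{\mathrm{FI}}$, renumber the vertices path by path, and along each path. This gives a permutation $\sigma$ of $[n]$ and $x'\in X_n^{\mathrm{OI}}$ with $x=\sigma^*x'$, so also $x'=(\sigma^{-1})^*x$. Hence $x\le x'\le x$ in the $\mathrm{FI}$-order. Given a sequence $(x_j)$ in $\bigsqcup_nX_n^{\mathrm{FI}}$, Step 2 yields $i<j$ with $x_i'\le x_j'$ via an $\mathrm{OI}$-morphism, which is also an $\mathrm{FI}$-morphism. Then $x_i\le x'_i\le x'_j\le x_j$. $\square$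

## One color and one mark: proof of Theorem 1

For $n\ge1$ put
$$p_n=(P_n,\{n\})\in X_n,$$
the path on $[n]$ with its last vertex colored. Without a mark these are harmless: $p_m\le p_n$ for all $m\le n$, via the shift $i\mapsto i+(n-m)$. These shifts slide the first vertex, and a mark at $1$ forbids that.

**Lemma 6.** If $\varepsilon\in\mathcal C([m],[n])$ with $m\ge1$, $\varepsilon(1)=1$ and $\varepsilon^*p_n=p_m$, then $m=n$.

*Proof.* The vertex $m$ is colored in $p_m$, so $\varepsilon(m)$ is colored in $p_n$, that is, $\varepsilon(m)=n$. For $1\le i<m$ the vertices $i,i+1$ are adjacent in $P_m$, so their images are adjacent in $P_n$: $|\varepsilon(i+1)-\varepsilon(i)|=1$. Thus $\varepsilon(1),\dots,\varepsilon(m)$ is a walk with unit steps from $1$ to $n$. It visits every element of $[n]$, so $m\ge n$. As $\varepsilon$ is injective, $m\le n$. $\square$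

*Proof of Theorem 1.* **Step 1: define $\mathbf A$ over $K$.** The purpose is to have field coefficients although $K$ is arbitrary. As $K\ne0$, choose a maximal ideal $\mathfrak m$ and put $k=K/\mathfrak m$. Let $\mathbf A=k^X$ with $X=X^{\mathcal C}$. Every $k$-algebra is a $K$-algebra, so $\mathbf A$ is a $\mathcal C$-algebra over $K$. Since $K$ acts through $k\subseteq\mathbf A_n$, submodules and generation are the same whether we work over $K$ or over $k$, and Lemmas 2 and 3 apply.

**Step 2: $\mathbf A$ is noetherian.** This is the hypothesis of the conjecture. It follows from Lemma 5 and Lemma 2.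

**Step 3: $\mathbf F^1$ is not noetherian.** This contradicts the conclusion of the conjecture. Consider the pairs $(p_n,1)\in X^{(1)}$, $n\ge1$, where $1$ stands for the morphism $[1]\to[n]$ with value $1$. If $(p_m,1)\le(p_n,1)$ via $\varepsilon$, then $\varepsilon^*p_n=p_m$ and $\varepsilon(1)=1$, so $m=n$ by Lemma 6. Hence $(p_n,1)_{n\ge1}$ is a bad sequence, and $\mathbf F^1$ is not noetherian by Lemma 3. $\blacksquare$

By the proof of Lemma 3, the submodule of $\mathbf F^1$ generated by all $u_n=1_{p_n}e_1$, $n\ge1$, is not finitely generated. Compare this with the ideal of $\mathbf A$ generated by all $1_{p_n}$, $n\ge1$. It is generated by $1_{p_1}$ alone: for $\varepsilon:[1]\to[n]$, $1\mapsto n$, we have $\varepsilon^*p_n=p_1$, so $1_{p_n}=1_{p_n}\varepsilon_*(1_{p_1})$ by (3). In $\mathbf F^1$ the same $\varepsilon$ turns $u_1$ into $\varepsilon_*(1_{p_1})e_n$, which for $n\ge2$ sits at the wrong basis vector; and $1\mapsto1$ pulls $p_n$ back to an uncolored vertex, not to $p_1$.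

## Marked points and the modules $\mathbf F^d$

The same language gives a stronger statement. A $\mathcal C$-algebra over $K$ is finitely generated if there are finitely many elements whose images under all morphisms into $[n]$ generate $\mathbf A_n$ as a $K$-algebra, for every $n$. In the following theorem $k$ is a field and $X:\mathcal C^{op}\to\{\text{finite sets}\}$ is a functor, except that in part 2 they are those of the proof of Theorem 1.

**Theorem 2.**

1. (*Positive range.*) Over any noetherian $\mathcal C$-algebra, every module generated by finitely many elements of degree $0$ is noetherian. By Theorem 1 this fails for generators of degree $1$, so the degree bound $0$ is sharp.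
2. The algebra $\mathbf A$ of Theorem 1 is moreover a finitely generated $\mathcal C$-algebra, generated by the finite-dimensional spaces $\mathbf A_1$ and $\mathbf A_2$. Each $\mathbf A_n$ is a finite product of copies of $k$, $\mathbf A_0=k$, and $\mathbf F^d$ is non-noetherian for every $d\ge1$.
3. (*Criterion.*) For $\mathcal C=\mathrm{OI}$ and all $d\ge0$: $\mathbf F^d$ over $k^X$ is noetherian iff $X^{(d)}$ is wqo. Consequently every finitely generated $\mathrm{OI}$-module over $k^X$ is noetherian iff $X^{(d)}$ is wqo for all $d$, while $k^X$ is a noetherian algebra iff $X^{(0)}$ is wqo. For $\mathcal C=\mathrm{FI}$ the implication "$\mathbf F^d$ noetherian $\Rightarrow X^{(d)}$ wqo" holds for all $d$, and the equivalence holds for $d=0$.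
4. There is an $\mathrm{OI}$-algebra such that $\mathbf F^0$ and $\mathbf F^1$ are noetherian but $\mathbf F^2$ is not.

*Proof of 1.* This is Lemma 1, together with Theorem 1.

*Proof of 2.* **Step 1: generation in degrees $1$ and $2$.** The purpose is to write each indicator function as a product of pulled-up ones. By construction $\mathbf A_n=k^{X_n}$ is a finite product of copies of $k$. The set $X_0$ has one element, so $\mathbf A_0=k$; it is generated by its unit as a $K$-algebra, because $K\to k$ is onto. The spaces $\mathbf A_1$ and $\mathbf A_2$ are finite-dimensional, with the indicator functions as bases. Let $n\ge2$. An element $x\in X_n$ is determined by its pullbacks along all $\varepsilon\in\mathcal C([2],[n])$: for $i<j$, the pullback along $1\mapsto i$, $2\mapsto j$ tells whether $\{i,j\}$ is an edge and whether $i$ and $j$ are colored, and each vertex lies in such a pair. By (2), the product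
$$\prod_{\varepsilon\in\mathcal C([2],[n])}\varepsilon_*(1_{\varepsilon^*x})$$
takes the value $1$ at $y$ if $\varepsilon^*y=\varepsilon^*x$ for all $\varepsilon$, that is, if $y=x$, and $0$ otherwise. So it equals $1_x$. The $1_x$ span $\mathbf A_n$ over $k$, so $\mathbf A_1$ and $\mathbf A_2$ generate $\mathbf A$; finitely many elements suffice, namely the indicator functions in degrees $1$ and $2$.

**Step 2: $\mathbf F^d$ for $d\ge1$.** We extend Step 3 of Theorem 1 by adding marks. For $n\ge d$ let $\iota_{d,n}:[d]\to[n]$ be the inclusion. If $(p_m,\iota_{d,m})\le(p_n,\iota_{d,n})$ via $\varepsilon$, then $\varepsilon\iota_{d,m}=\iota_{d,n}$ gives $\varepsilon(1)=1$, since $d\ge1$, and $\varepsilon^*p_n=p_m$. So $m=n$ by Lemma 6. Hence the $(p_n,\iota_{d,n})$, $n\ge d$, form a bad sequence in $X^{(d)}$, and $\mathbf F^d$ is not noetherian by Lemma 3.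

*Proof of 3.* The implication "$\mathbf F^d$ noetherian $\Rightarrow X^{(d)}$ wqo" is Lemma 3, for both categories. For the converse let $\mathcal C=\mathrm{OI}$ with $d$ arbitrary, or $\mathcal C=\mathrm{FI}$ with $d=0$, and let $\mathbf N\subseteq\mathbf F^d$ be a submodule.

**Step 1: replace $\mathbf N$ by vector spaces $N_y$.** This removes the ring $k^{X_n}$ from the picture. Let $V_n=\bigoplus_{\pi\in\mathcal C([d],[n])}k\,e_\pi$, a finite-dimensional space. For $y\in X_n$ put $N_y=\{v\in V_n:1_yv\in\mathbf N_n\}$, a subspace of $V_n$. If $w=\sum_\pi a_\pi e_\pi\in\mathbf N_n$, then $1_yw=1_yv$ with $v=\sum_\pi a_\pi(y)e_\pi\in V_n$, and $1_yw\in\mathbf N_n$ shows $v\in N_y$. As $w=\sum_y1_yw$, we get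
$$\mathbf N_n=\bigoplus_{y\in X_n}1_yN_y. \tag{4}$$

**Step 2: morphisms act on the spaces $N_y$.** This records what it means for $\mathbf N$ to be a submodule. For $\varepsilon:[m]\to[n]$ let $\varepsilon:V_m\to V_n$ also denote the linear map $e_\pi\mapsto e_{\varepsilon\pi}$. If $\varepsilon^*y=x$ and $v\in N_x$, then, since $\varepsilon_*$ fixes constants, (3) gives
$$1_y\cdot\mathbf F^d(\varepsilon)(1_xv)=1_y\,\varepsilon_*(1_x)\,\varepsilon(v)=1_y\,\varepsilon(v).$$
The left side lies in $\mathbf N_n$, so $\varepsilon(N_x)\subseteq N_y$.

**Step 3: leading terms.** The purpose is to pass from vectors to elements of $X^{(d)}$. Order $\mathcal C([d],[n])$ lexicographically as tuples $(\pi(1),\dots,\pi(d))$. For $\mathrm{OI}$, $\pi<\rho$ implies $\varepsilon\pi<\varepsilon\rho$, because $\varepsilon$ is strictly increasing; for $d=0$ there is only one $\pi$ for each $n$. So the largest basis vector occurring in $\varepsilon(v)$ is $e_{\varepsilon\pi}$ if the largest one occurring in $v\neq0$ is $e_\pi$. Let $\mathrm{in}(\mathbf N)\subseteq X^{(d)}$ be the set of $(y,\pi)$ such that $e_\pi$ is the largest basis vector occurring in some $v\in N_y\setminus\{0\}$.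 It is upward closed: if $(x,\pi)\in\mathrm{in}(\mathbf N)$ comes from $v\in N_x$ and $(x,\pi)\le(y,\rho)$ via $\varepsilon$, then $\varepsilon(v)\in N_y$ by Step 2, with leading vector $e_{\varepsilon\pi}=e_\rho$.

**Step 4: finite generation.** Suppose $X^{(d)}$ is wqo. By (W1) there are finitely many $(x_i,\pi_i)\in\mathrm{in}(\mathbf N)$ such that each element of $\mathrm{in}(\mathbf N)$ is $\ge$ one of them. Choose $v_i\in N_{x_i}$ with leading vector $e_{\pi_i}$, and let $\mathbf N'\subseteq\mathbf N$ be generated by the finitely many elements $1_{x_i}v_i$. Steps 1–3 apply to $\mathbf N'$ too: $\mathrm{in}(\mathbf N')$ is upward closed and contains all $(x_i,\pi_i)$, so it contains $\mathrm{in}(\mathbf N)$; and $\mathrm{in}(\mathbf N')\subseteq\mathrm{in}(\mathbf N)$ because $N'_y\subseteq N_y$. Hence $\mathrm{in}(\mathbf N')=\mathrm{in}(\mathbf N)$. By Gaussian elimination $\dim_kN_y$ is the number of leading basis vectors of $N_y$, that is, of $\pi$ with $(y,\pi)\in\mathrm{in}(\mathbf N)$. So $\dim N'_y=\dim N_y$, thus $N'_y=N_y$ for all $y$, and $\mathbf N'=\mathbf N$ by (4).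

**Step 5: all finitely generated $\mathrm{OI}$-modules.** It remains to draw the stated consequences. An element $x\in\mathbf M_d$ gives a morphism $\mathbf F^d\to\mathbf M$, $e_\pi\mapsto\mathbf M(\pi)(x)$, whose image is the submodule generated by $x$. So a finitely generated $\mathbf M$ is a quotient of a finite direct sum of modules $\mathbf F^d$. If all $X^{(d)}$ are wqo, each $\mathbf F^d$ is noetherian, hence so are these sums and their quotients, by the two formal facts in the proof of Lemma 1. Conversely, each $\mathbf F^d$ is itself finitely generated, so if all finitely generated modules are noetherian, all $X^{(d)}$ are wqo. Finally $k^X=\mathbf F^0$, so the case $d=0$ is the statement about $k^X$. $\square$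

Step 3 shows why $\mathrm{FI}$ with $d\ge1$ is left out of the converse: for $d=1$, the transposition of $[2]$ exchanges $e_1$ and $e_2$ and so does not preserve the order used here.

*Proof of 4.* Let $k$ be any field. Let $Y_n\subseteq X_n^{\mathrm{OI}}$ consist of the uncolored structures $(G,\emptyset)$. Pullback preserves them, so $Y$ is a functor $\mathrm{OI}^{op}\to\{\text{finite sets}\}$; take the algebra $k^Y$.

**Step 1: no mark.** This settles $\mathbf F^0$. The set $Y^{(0)}$ is a subset of $\bigsqcup_nX_n^{\mathrm{OI}}$ with the induced order, hence wqo by Lemma 5 and (W2). By part 3, $\mathbf F^0$ is noetherian.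

**Step 2: one mark.** This settles $\mathbf F^1$. An element of $Y^{(1)}$ is a pair $(y,i)$ with $y\in Y_n$, $i\in[n]$. Encode it by the word of lengths of the components to the left of the one containing $i$, the pair ($a$, $b$) of numbers of vertices of that component before and after $i$, and the word of lengths of the components to the right. The code lies in $\mathbb N^*\times\mathbb N_0^2\times\mathbb N^*$, where $\mathbb N=\{1,2,\dots\}$, which is wqo by (W2), (W4) and (W5). Suppose the code of $(y,i)$ is $\le$ the code of $(y',i')$. Map left components into left components and right components into right components as the two word inequalities prescribe, position $t$ to position $t$, and send $i+s$ to $i'+s$ for $-a\le s\le b$; the latter stays in the component of $i'$ because $a\le a'$ and $b\le b'$. The result is a strictly increasing $\varepsilon$ with $\varepsilon(i)=i'$. It is a shift on each component and sends different components to different components, so $\varepsilon^*y'=y$, as in Step 2 of Lemma 5. Hence $(y,i)\le(y',i')$. By (W2), $Y^{(1)}$ is wqo, and $\mathbf F^1$ is noetherian by part 3.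

**Step 3: two marks.** This settles $\mathbf F^2$. For $n\ge2$ let $q_n=((P_n,\emptyset),(1,n))\in Y^{(2)}$, where $(1,n)$ is the morphism $[2]\to[n]$ with values $1,n$. If $q_m\le q_n$ via $\varepsilon$, then $\varepsilon(1)=1$, $\varepsilon(m)=n$ and $|\varepsilon(i+1)-\varepsilon(i)|=1$ for $1\le i<m$. As in Lemma 6, $\varepsilon$ visits every element of $[n]$, and $m=n$. So $(q_n)_{n\ge2}$ is bad, and $\mathbf F^2$ is not noetherian by Lemma 3. $\blacksquare$
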